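\title{Free ranks of Frobenius roots that no pair of ideals computes}

\begin{abstract}
Let $(R,\mathfrak m,k)$ be a complete local $F$-finite normal domain of characteristic $p>0$ and positive dimension. For $\mathfrak m$-primary ideals $I\subsetneq J$, the free rank of $R^{1/p^e}$, divided by $[k^{1/p^e}:k]$, is at most $\bigl(\ell(R/I^{[p^e]})-\ell(R/J^{[p^e]})\bigr)/\ell(J/I)$. We consider the question whether some pair $I\subsetneq J$ gives equality for all $e$, and we show that the answer is no. In every odd characteristic we construct a ring of dimension $6$ in which all the free ranks equal $1$ and, for every pair, the equality fails for a set of $e$ of density one. The ring is a cone over a projective bundle on $E\times\operatorname{Spec}k[[r]]$, with $E$ an ordinary elliptic curve, and it depends on a $p$-adic exponent that is irrational but very close to integers. We also characterize, in every characteristic, the rings for which such a pair exists; they include the Gorenstein rings and the rings that are not $F$-pure.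
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, rings are commutative and Noetherian of prime characteristic $p$, and $q=p^e$ with $e\in\mathbb N=\{0,1,2,\dots\}$. For a domain $R$, let $R^{1/q}$ be the ring of $q$-th roots of elements of $R$ in an algebraic closure of the fraction field. The ring $R$ is \emph{$F$-finite} if $R^{1/p}$ is a finitely generated $R$-module; if moreover $(R,\mathfrak m,k)$ is local, the extensions $k\subseteq k^{1/q}$ are finite. The \emph{free rank} $\operatorname{frk}_R(M)$ of a finitely generated module $M$ is the largest $a$ for which $M\cong R^a\oplus M'$ for some $M'$. For an ideal $I$ let $I^{[q]}=(x^q:x\in I)$, and let $\ell$ denote length. An $\mathfrak m$-primary ideal is a proper ideal with radical $\mathfrak m$.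

The module $M=R^{1/q}$ gives two kinds of numbers. One is its free rank, which measures how much of $M$ is free. The other is the colength of Frobenius powers: since $IM=(I^{[q]})^{1/q}$, the length of $M/IM$ is $[k^{1/q}:k]\,\ell(R/I^{[q]})$. The two are related, because a free summand of $M$ contributes exactly $\ell(J/I)$ to the length of $JM/IM$. Hence for all $\mathfrak m$-primary $I\subsetneq J$ the left side of
\begin{equation}\label{eq:main}
\frac{\operatorname{frk}_R(R^{1/q})}{[k^{1/q}:k]}=\frac{\ell_R(R/I^{[q]})-\ell_R(R/J^{[q]})}{\ell_R(J/I)}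
\end{equation}
is at most the right side, and \eqref{eq:main} holds exactly when the non-free part of $R^{1/q}$ does not distinguish $I$ from $J$ (Lemma~\ref{lem:basic}). The following question comes from the paper \cite{PT} of Polstra and Tucker.

\medskip
\noindent\textbf{Question.} \emph{Let $(R,\mathfrak m,k)$ be a complete local $F$-finite normal domain with $\dim R\ge1$. Are there $\mathfrak m$-primary ideals $I\subsetneq J$ such that \eqref{eq:main} holds for all $e\in\mathbb N$?}
\medskip

The first cases suggest the answer yes. For $e=0$ both sides of \eqref{eq:main} equal $1$. For $R=k[[x_1,\dots,x_d]]$ the module $R^{1/q}$ is free, with basis the products $b\,x^{\alpha/q}$ where $b$ runs over a basis of $k^{1/q}$ over $k$ and $0\le\alpha_j<q$; so every pair $I\subsetneq J$ works. We shall see that a pair exists when $R$ is Gorenstein and when $R$ is not $F$-pure, and that for every $R$ and every finite set of exponents $e$ some pair works for those exponents (Remark~\ref{rem:uniform}). What remains is a question of uniformity in $e$, and uniformity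 can fail.

\begin{theorem}\label{thm:counter}
Let $p$ be odd and let $k$ be an algebraically closed field of characteristic $p$. There is a complete local $F$-finite normal domain $(R,\mathfrak m,k)$ of dimension $6$ with the following properties.
\begin{enumerate}
\item[(1)] $\operatorname{frk}_R(R^{1/p^e})=1$ and $[k^{1/p^e}:k]=1$ for all $e$.
\item[(2)] For all $\mathfrak m$-primary ideals $I\subsetneq J$ there is a constant $C$ such that \eqref{eq:main} fails for every $e$ that satisfies $l^2+1\le e\le(l+1)^2-C$ for some $l\ge1$. In particular \eqref{eq:main} fails for infinitely many $e$, indeed for a set of $e$ of density $1$.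
\end{enumerate}
\end{theorem}

Part (2) answers the question in the negative. We give counterexamples for odd $p$ only; the case $p=2$ is not treated. We make no claim about asymptotic versions of the question, in which one passes to limits as $e\to\infty$.

The second result says precisely which uniformity is at stake. For a ring $R$ and an $R$-module $N$, let $F^e_*N=\{F^e_*c:c\in N\}$ be the abelian group $N$ with the $R$-module structure $a\cdot F^e_*c=F^e_*(a^qc)$. For a domain, $F^e_*c\mapsto c^{1/q}$ identifies $F^e_*R$ with $R^{1/q}$. We use the same notation for sheaves on a scheme, and write $F_*$ for $F^1_*$. For an $F$-finite local domain $(R,\mathfrak m)$ put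
\[
I_e(R)=\{c\in R:\ \varphi(F^e_*c)\in\mathfrak m\ \text{ for all }\varphi\in\operatorname{Hom}_R(F^e_*R,R)\}.
\]
Thus $c\notin I_e(R)$ means that $c^{1/q}$ generates a free summand of $R^{1/q}$. The ring $R$ is \emph{$F$-pure} if the inclusion $R\to F_*R$, $1\mapsto F_*1$, stays injective after tensoring with any $R$-module; this holds when the inclusion splits.

\begin{theorem}\label{thm:criterion}
Let $p$ be any prime and let $(R,\mathfrak m,k)$ be a complete local $F$-finite normal domain with $\dim R\ge1$. The following are equivalent.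
\begin{enumerate}
\item[(1)] There are $\mathfrak m$-primary ideals $I\subsetneq J$ such that \eqref{eq:main} holds for all $e$.
\item[(2)] There is an $\mathfrak m$-primary ideal $\mathfrak a$ such that for all $e$, all $c\in I_e(R)$ and all $\psi\in\operatorname{Hom}_R(F^e_*R,R/\mathfrak a)$, the element $\psi(F^e_*c)$ is a non-unit.
\end{enumerate}
These conditions hold if $R$ is Gorenstein, and also if $R$ is not $F$-pure.
\end{theorem}

A counterexample therefore needs elements $c$ such that $F^e_*c$ generates no free summand over $R$, but appears to generate one modulo a deep ideal. In our ring a single element $r$ does this. The ring belongs to a family $R^{(\vartheta)}$ of $k[[r]]$-algebras indexed by $\vartheta\in\mathbb Z_p$ with three properties: $r\in I_e$ for all $e\ge1$ when $\vartheta$ is irrational; $r\notin I_e$ when $\vartheta$ is an integer between $1$ and $q-1$; and two members of the family agree modulo a high power of $r$ when their exponents are $p$-adically close. Section~\ref{sec:uniform} proves Theorem~\ref{thm:criterion} and reduces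 Theorem~\ref{thm:counter}(2) to two properties of $r$. Section~\ref{sec:toy} shows the mechanism by hand for $q=3$, and the remaining sections construct the family and prove the three properties.

\section{Splitting ideals and uniformity}\label{sec:uniform}

Let $(R,\mathfrak m,k)$ be an $F$-finite local domain and write $I_e=I_e(R)$. The set $I_e$ is an ideal, because $x\mapsto\varphi(F^e_*b\cdot x)$ is $R$-linear whenever $\varphi$ is. We use two elementary facts: $I\cdot F^e_*R=F^e_*I^{[q]}$ for an ideal $I$, and $\ell_R(F^e_*N)=[k^{1/q}:k]\,\ell_R(N)$ for a module $N$ of finite length, because $F^e_*$ is exact and $F^e_*k\cong k^{1/q}$.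

\begin{lemma}\label{lem:basic}
Write $M=F^e_*R=R^a\oplus M'$ with $a=\operatorname{frk}_R(M)$.
\begin{enumerate}
\item[(a)] $F^e_*I_e=\mathfrak m^{\oplus a}\oplus M'$. Hence $a=[k^{1/q}:k]\,\ell(R/I_e)$.
\item[(b)] For $\mathfrak m$-primary $I\subsetneq J$,
\[
[k^{1/q}:k]\bigl(\ell(R/I^{[q]})-\ell(R/J^{[q]})\bigr)=a\,\ell(J/I)+\ell(JM'/IM').
\]
Hence the left side of \eqref{eq:main} is at most the right side, with equality if and only if $JM'=IM'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $c\in I_e$, the projections $M\to R$ onto the free factors send $F^e_*c$ into $\mathfrak m$; this gives one inclusion. Conversely, let $\varphi\colon M\to R$ be $R$-linear. Then $\varphi(\mathfrak m^{\oplus a})\subset\mathfrak m$. If $\varphi(M')$ contained a unit, then $\varphi|_{M'}$ would be a surjection onto $R$, it would split, and $M$ would have a free summand of rank $a+1$. So $\varphi(M')\subset\mathfrak m$. Finally $F^e_*(R/I_e)=M/F^e_*I_e\cong k^a$.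

(b) The left side is $\ell(M/IM)-\ell(M/JM)=\ell(JM/IM)$, and $JM/IM=(J/I)^{\oplus a}\oplus JM'/IM'$.
\end{proof}

The condition $JM'=IM'$ refers to a module $M'$ that is hard to see directly. It can be tested with homomorphisms to quotients of $R$.

\begin{definition}
An ideal $\mathfrak a\subset\mathfrak m$ \emph{detects} $I_e$ if no $R$-linear map $F^e_*R\to R/\mathfrak a$ sends an element of $F^e_*I_e$ to a unit.
\end{definition}

The zero ideal detects $I_e$ by definition of $I_e$. If $\mathfrak a$ detects $I_e$ and $\mathfrak b\subset\mathfrak a$, then $\mathfrak b$ detects $I_e$: compose a map to $R/\mathfrak b$ with $R/\mathfrak b\to R/\mathfrak a$. Condition (2) of Theorem~\ref{thm:criterion} says that one $\mathfrak m$-primary ideal detects $I_e$ for all $e$.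

Recall that an $\mathfrak m$-primary ideal $I$ is \emph{irreducible} (not an intersection of two strictly larger ideals) if and only if the socle $(I:\mathfrak m)/I$ of $R/I$ is one-dimensional, and that $R/I$ is then injective as a module over itself.

\begin{proposition}\label{prop:level}
Fix $e\in\mathbb N$.
\begin{enumerate}
\item[(a)] If \eqref{eq:main} holds at $e$ for $\mathfrak m$-primary $I\subsetneq J$, then $I$ detects $I_e$.
\item[(b)] Let $I\ne\mathfrak m$ be an irreducible $\mathfrak m$-primary ideal, let $u$ generate the socle of $R/I$, and put $J=I+uR$. Then $J$ is $\mathfrak m$-primary, and if $I$ detects $I_e$, then \eqref{eq:main} holds at $e$ for $I\subsetneq J$.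
\end{enumerate}
\end{proposition}

\begin{proof}
Keep the notation of Lemma~\ref{lem:basic}.

(a) The nonzero module $J/I$ has finite length, so there is $u\in J\setminus I$ with $\mathfrak mu\subset I$. By Lemma~\ref{lem:basic},
\[
u\,F^e_*I_e=(u\mathfrak m)^{\oplus a}\oplus uM'\subset I^{\oplus a}\oplus JM'=I^{\oplus a}\oplus IM'=IM .
\]
So for $c\in I_e$ and $\psi\colon M\to R/I$ we have $u\,\psi(F^e_*c)\in\psi(IM)=0$. Since $u\notin I$, the element $\psi(F^e_*c)$ is not a unit.

(b) Since $R/I$ is not a field, $u\in\mathfrak m$, so $J$ is proper and $\mathfrak m$-primary. Let $m'\in M'$; then $m'\in F^e_*I_e$. Suppose $um'\notin IM$. The $R/I$-linear map $R/I\to M/IM$, $1\mapsto m'$, does not kill the socle, and every nonzero ideal of $R/I$ contains the socle, so the map is injective. It splits because $R/I$ is self-injective. The composite $M\to M/IM\to R/I$ of the projection and a splitting sends $m'$ to $1$, which contradicts the hypothesis. Hence $um'\in IM\cap M'=IM'$, so $JM'=IM'$, and Lemma~\ref{lem:basic}(b) applies.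
\end{proof}

Completeness enters through the next lemma and through the existence of small irreducible ideals.

\begin{lemma}\label{lem:ML}
Let $(R,\mathfrak m,k)$ be a complete local ring and $M$ a finitely generated module. There is $t\ge1$ such that $\operatorname{Hom}(M,R/\mathfrak m^t)$ and $\operatorname{Hom}(M,R)$ have the same image in $\operatorname{Hom}(M,k)$.
\end{lemma}

\begin{proof}
The modules $H_t=\operatorname{Hom}(M,R/\mathfrak m^t)$ have finite length and $\operatorname{Hom}(M,R)=\varprojlim H_t$. For fixed $j$ the images of $H_t$ in $H_j$ decrease with $t$, so they stabilize to a submodule $H_j'$. The maps $H'_{j+1}\to H'_j$ are surjective and $\varprojlim H_j=\varprojlim H_j'$, so the image of $\operatorname{Hom}(M,R)$ in $H_1$ is $H_1'$, which is the image of $H_t$ for large $t$.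
\end{proof}

We write $t(M)$ for the least such $t$.

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
(1)$\Rightarrow$(2). Take $\mathfrak a=I$ and apply Proposition~\ref{prop:level}(a).

(2)$\Rightarrow$(1). By a theorem of Hochster \cite{Hochster}, a complete reduced local ring is approximately Gorenstein: every power of $\mathfrak m$ contains an irreducible $\mathfrak m$-primary ideal. So there is an irreducible $\mathfrak m$-primary ideal $I\subset\mathfrak a\cap\mathfrak m^2$. Since $\dim R\ge1$, Nakayama's lemma gives $\mathfrak m^2\ne\mathfrak m$, so $I\ne\mathfrak m$. As $I\subset\mathfrak a$, the ideal $I$ detects $I_e$ for all $e$, and Proposition~\ref{prop:level}(b) gives (1).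

\emph{The Gorenstein case.} Let $x_1,\dots,x_d$ be a system of parameters, $\mathfrak a=(x_1,\dots,x_d)$ and $R_j=R/(x_1,\dots,x_j)$. The module $M=F^e_*R$ is maximal Cohen--Macaulay, because $x_1^q,\dots,x_d^q$ is a regular sequence on $R$. Over a Gorenstein local ring, $\operatorname{Ext}^i_R(M,R)=0$ for $i>0$ and every maximal Cohen--Macaulay module $M$. The sequences $0\to R_j\xrightarrow{x_{j+1}}R_j\to R_{j+1}\to0$ and induction on $j$ give $\operatorname{Ext}^i_R(M,R_j)=0$ for all $i>0$ and all $j$. The vanishing of $\operatorname{Ext}^1_R(M,R_j)$ shows that $\operatorname{Hom}(M,R_j)\to\operatorname{Hom}(M,R_{j+1})$ is onto, so every $\psi\colon M\to R/\mathfrak a$ lifts to some $\varphi\colon M\to R$. For $c\in I_e$ we have $\varphi(F^e_*c)\in\mathfrak m$, so $\psi(F^e_*c)$ is a non-unit.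

\emph{The case that $R$ is not $F$-pure.} The inclusion $R\to F_*R$ does not split, so no map $F_*R\to R$ sends $F_*1$ to a unit. Put $\mathfrak a=\mathfrak m^t$ with $t=t(F_*R)$. By Lemma~\ref{lem:ML}, no map $F_*R\to R/\mathfrak a$ sends $F_*1$ to a unit. Let $e\ge1$, $c\in R$ and $\psi\colon F^e_*R\to R/\mathfrak a$. The map $F_*R\to F^e_*R$, $F_*x\mapsto F^e_*(x^{p^{e-1}}c)$, is $R$-linear, since $aF_*x=F_*(a^px)$ goes to $F^e_*(a^qx^{p^{e-1}}c)$. Its composite with $\psi$ sends $F_*1$ to $\psi(F^e_*c)$, which is therefore a non-unit. For $e=0$ we have $I_0=\mathfrak m$, and $\psi(c)=c\,\psi(1)$ is a non-unit for $c\in\mathfrak m$.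
\end{proof}

Normality played no role in this proof beyond the fact that $R$ is a domain.

\begin{remark}\label{rem:uniform}
The ideal $\mathfrak m^t$ detects $I_e$ as soon as $t\ge t(F^e_*R)$, since a map to $R/\mathfrak m^t$ then agrees modulo $\mathfrak m$ with a map to $R$. The proof of (2)$\Rightarrow$(1) treats each $e$ separately, so for any finite set of exponents some pair $I\subsetneq J$ satisfies \eqref{eq:main} at those exponents. Moreover $t(M_1\oplus M_2)=\max(t(M_1),t(M_2))$. So if every $F^e_*R$ is a direct sum of copies of modules from one finite list, then the numbers $t(F^e_*R)$ are bounded and condition (2) holds. A counterexample must be $F$-pure and not Gorenstein, and its modules $F^e_*R$ cannot be built from a finite list. This points to rings with continuous families of modules, such as those given by line bundles of degree $0$ on an elliptic curve.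
\end{remark}

We can now state what has to be constructed.

\begin{proposition}\label{prop:reduction}
Let $(R,\mathfrak m,k)$ be an $F$-finite local domain and let $r\in\mathfrak m$ satisfy:
\begin{enumerate}
\item[(a)] $r\in I_e(R)$ for all $e\ge1$;
\item[(b)] for all $n,l,e\ge1$ with $l^2+1\le e$ and $2np^e\le p^{(l+1)^2}$ there is an $R$-linear map $F^e_*R\to R/r^nR$ that sends $F^e_*r$ to a unit.
\end{enumerate}
Then statement (2) of Theorem~\ref{thm:counter} holds for $R$.
\end{proposition}

\begin{proof}
Given $I\subsetneq J$, choose $n\ge1$ with $r^n\in I$ and put $C=\lceil\log_p(2n)\rceil$. Let $l^2+1\le e\le(l+1)^2-C$ with $l\ge1$. Then $2np^e\le p^{C+e}\le p^{(l+1)^2}$. By (a) and (b) the ideal $r^nR$ does not detect $I_e$, so the larger ideal $I$ does not either, and \eqref{eq:main} fails at $e$ by Proposition~\ref{prop:level}(a). The intervals $[l^2+1,(l+1)^2]$, $l\ge1$, cover all $e\ge2$, and each contains at most $C$ remaining exponents. So at most $2+C\sqrt N$ exponents $e\le N$ remain, and these form a set of density $0$.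
\end{proof}

\section{The mechanism in four variables}\label{sec:toy}

From now on $p$ is odd and $k$ is algebraically closed of characteristic $p$. Put
\[
A=k[[r]]\subset\widetilde A=k[[s]],\qquad s^2=r,\qquad K=k((r))\subset\widetilde K=k((s)),
\]
and let $\tau$ be the involution $s\mapsto-s$ of $\widetilde A$ over $A$. Let $e\ge1$.

We first recall the maps $F^e_*B\to B$ for power series and polynomial rings. For any ring $B$ the module $\operatorname{Hom}_B(F^e_*B,B)$ is an $F^e_*B$-module by premultiplication, $(F^e_*b\cdot\varphi)(F^e_*x)=\varphi(F^e_*(bx))$. We write this map as $\varphi(F^e_*(b\,\cdot))$. Since $k$ is perfect, $F^e_*A$ is free over $A$ on $F^e_*r^j$, $0\le j<q$. Let $\operatorname{Tr}_A\colon F^e_*A\to A$ send $F^e_*r^{q-1}$ to $1$ and the other basis elements to $0$. The maps $\operatorname{Tr}_A(F^e_*(r^{q-1-j}\,\cdot))$ form the dual basis, so $\operatorname{Tr}_A$ freely generates $\operatorname{Hom}_A(F^e_*A,A)$ over $F^e_*A$. The constant term of $\operatorname{Tr}_A(F^e_*f)$ is the $q$-th root of the coefficient of $r^{q-1}$ in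 $f$.

\begin{lemma}\label{lem:poly}
Let $B$ be a ring with $F^e_*B$ finitely generated over $B$, and suppose that $T$ freely generates $\operatorname{Hom}_B(F^e_*B,B)$ over $F^e_*B$. Let $Z=(Z_1,\dots,Z_d)$ be variables and $\mathbf 1=(1,\dots,1)$. Then $\operatorname{Hom}_{B[Z]}(F^e_*B[Z],B[Z])$ is freely generated over $F^e_*B[Z]$ by the map $\Phi_Z$ with
\[
\Phi_Z(F^e_*(bZ^\alpha))=
\begin{cases}
T(F^e_*b)\,Z^{\gamma}&\text{if }\alpha=(q-1)\mathbf 1+q\gamma\text{ with }\gamma\in\mathbb N^d,\\
0&\text{otherwise.}
\end{cases}
\]
\end{lemma}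

\begin{proof}
We have $F^e_*B[Z]=\bigoplus_{\alpha}(F^e_*B\otimes_BB[Z])\cdot F^e_*Z^\alpha$ with $\alpha\in\{0,\dots,q-1\}^d$. So a $B[Z]$-linear map $\Psi$ amounts to a family of $B$-linear maps $F^e_*B\to B[Z]$, one for each such $\alpha$, and $\Psi(F^e_*(bZ^\alpha))=\sum_\gamma T(F^e_*(b\,b_{\alpha\gamma}))Z^\gamma$ for unique $b_{\alpha\gamma}\in B$, almost all zero. Every exponent in $\mathbb N^d$ is uniquely of the form $q\gamma+(q-1)\mathbf 1-\alpha$, and $G=\sum b_{\alpha\gamma}Z^{q\gamma+(q-1)\mathbf 1-\alpha}$ is the unique polynomial with $\Psi=\Phi_Z(F^e_*(G\,\cdot))$.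
\end{proof}

Now take $B=A$, $T=\operatorname{Tr}_A$ and four variables $z_1,z_2,z_1',z_2'$, bigraded by the degrees in $(z_1,z_2)$ and in $(z_1',z_2')$. For $g$ of bidegree $(2q-2,2q-2)$ let $\kappa(g)\in A$ be the coefficient of $(z_1z_2z_1'z_2')^{q-1}$ in $g$. The map $\Phi_z(F^e_*(g\,\cdot))$ sends $F^e_*c$ to $\operatorname{Tr}_A(F^e_*(c\,\kappa(g)))$ for $c\in A$. It sends $F^e_*r$ to a unit if and only if $r^{q-2}$ occurs in $\kappa(g)$, and this is impossible when $r^{q-1}$ divides $\kappa(g)$.

In the rings constructed below only certain $g$ occur. To describe them, put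
\[
y_1=z_1+sz_2,\quad y_2=z_1-sz_2,\quad y_1'=z_1'+sz_2',\quad y_2'=z_1'-sz_2',
\]
and $N=y_1y_2=z_1^2-rz_2^2$, $N'=y_1'y_2'=z_1'^2-rz_2'^2$. The $y$'s are coordinates over $\widetilde K$, but not over $\widetilde A$, because $y_1\equiv y_2$ and $y_1'\equiv y_2'$ modulo $s$. Fix $\vartheta\in\mathbb Z_p$ and give $y_1,y_2,y_1',y_2'$ the weights $1,-1,\vartheta,-\vartheta$. Call $g\in A[z_1,z_2,z_1',z_2']$ \emph{allowed} if it is a $\widetilde K$-linear combination of monomials of weight $0$ in the $y$'s.

\begin{example}\label{ex:q3}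
Let $p=q=3$, so that $g$ has bidegree $(4,4)$.

Suppose $\vartheta\notin\mathbb Q$. The only monomial of weight $0$ and bidegree $(4,4)$ is $(y_1y_2y_1'y_2')^2=(NN')^2$, so $g=a(NN')^2$, and $a\in A$ because $a$ is the coefficient of $z_1^4z_1'^4$ in $g$. From $N^2=z_1^4-2rz_1^2z_2^2+r^2z_2^4$ we get $\kappa(g)=a(-2r)^2=ar^2$. So an allowed map can send $F_*1$ to $1$ (take $a=1$), but it sends $F_*r$ to $\operatorname{Tr}_A(F_*(ar^3))=r\operatorname{Tr}_A(F_*a)$, a non-unit.

Suppose $\vartheta=1$. Now $y_1y_2'$ and $y_2y_1'$ have weight $0$. They agree modulo $s$, and their difference can be divided by $s$: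
\[
y_1y_2'-y_2y_1'=s\,\Delta_1,\qquad\Delta_1=2(z_2z_1'-z_1z_2').
\]
So $g=NN'\Delta_1^2$ is allowed. In
\[
g=4\,(z_1^2-rz_2^2)(z_1'^2-rz_2'^2)(z_2^2z_1'^2-2z_1z_2z_1'z_2'+z_1^2z_2'^2)
\]
the monomial $(z_1z_2z_1'z_2')^2$ arises as $z_1^2\cdot(-rz_2'^2)\cdot z_2^2z_1'^2$ and as $(-rz_2^2)\cdot z_1'^2\cdot z_1^2z_2'^2$, while the middle term of the last factor produces only odd exponents. Hence $\kappa(g)=-8r=r$, and the allowed map sends $F_*r$ to $\operatorname{Tr}_A(F_*r^2)=1$.
\end{example}

The example explains the shape of the construction. Two pairs of variables are needed so that there is a ratio $\vartheta$ of weights to choose. The passage from $s$ to $r=s^2$ is needed so that the two pairs together contribute $r^{q-1}$, which is large enough to push $F^e_*r$ into the maximal ideal and small enough to let $F^e_*1$ go to $1$. Over $\widetilde A$, with uniformizer $s$, the value $\kappa((NN')^2)=s^4$ would be divisible by $s^q=s^3$, and for irrational $\vartheta$ no allowed map would send $F_*1$ to a unit; this resembles the case of rings that are not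 $F$-pure, where Theorem~\ref{thm:criterion} produces a pair $I\subsetneq J$.

Two things are missing. We need a ring in which the weight condition is forced on $g$, and we need that ring, modulo $r^m$, to see $\vartheta$ only modulo a power of $p$. Both come from an ordinary elliptic curve $E$: the weight $z\in\mathbb Z_p$ is replaced by a line bundle on $E\times\operatorname{Spec}\widetilde A$ that has no sections when $z\ne0$, but is trivial modulo $s^{p^j}$ when $p^j$ divides $z$.

\section{Bundles on an ordinary elliptic curve}\label{sec:bundles}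

Let $E$ be an ordinary elliptic curve over $k$. This means that Frobenius acts nontrivially on the line $H^1(E,\mathcal O_E)$, or equivalently that the formal group of $E$ has height $1$; all but finitely many $j$-invariants give ordinary curves. For a $k$-algebra $B$ put $E_B=E\times_k\operatorname{Spec}B$, so that $H^0(E_B,\mathcal O)=B$. We write $E_k=E$.

\subsection*{Line bundles close to the trivial bundle}
A \emph{rigidified} line bundle on $E_B$ is a line bundle with a trivialization along the zero section. An automorphism of a line bundle on $E_B$ is multiplication by an element of $H^0(E_B,\mathcal O)^*=B^*$, so an isomorphism of rigidified bundles is unique if it exists. The group scheme $\operatorname{Pic}^0_E$, which is isomorphic to $E$, has as $B$-points the isomorphism classes of rigidified line bundles on $E_B$ of degree $0$ on every fiber. Its formal completion at $0$ is a one-dimensional formal group of height $1$ over an algebraically closed field, so by Lazard's theorem it is isomorphic to $\widehat{\mathbb G}_m$. Fix an isomorphism.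

Let $B$ be a complete local Noetherian $k$-algebra with residue field $k$; Artinian rings are included. A $B$-point of $\operatorname{Pic}^0_E$ that reduces to $0$ is a local homomorphism from the completed local ring at $0$ to $B$, that is, a $B$-point of the formal group. So such points form a group isomorphic to $1+\mathfrak m_B$, functorially in $B$. For $v\in1+\mathfrak m_B$ let $\mathcal P_v$ be the corresponding rigidified line bundle on $E_B$. There are rigidified isomorphisms
\[
\mathcal P_1=\mathcal O,\qquad\mathcal P_v\otimes\mathcal P_{v'}=\mathcal P_{vv'},\qquad\phi^*\mathcal P_v=\mathcal P_{\phi(v)}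
\]
for every local $k$-algebra map $\phi\colon B\to B'$, where $\phi^*$ is the pullback to $E_{B'}$. We treat them as equalities. This is legitimate because, by uniqueness, every diagram formed from them, their tensor products and the symmetry of $\otimes$ commutes.

\begin{lemma}\label{lem:P}
Let $v,v'\in1+s\widetilde A$.
\begin{enumerate}
\item[(a)] If $v\ne1$, then $H^0(E_{\widetilde K},\mathcal P_v)=0$.
\item[(b)] If $v\equiv v'\pmod{s^j}$, then $\mathcal P_v\cong\mathcal P_{v'}$ on $E_{\widetilde A/s^j}$.
\end{enumerate}
\end{lemma}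

\begin{proof}
(a) Since $\operatorname{Pic}^0_E$ is separated, $\operatorname{Pic}^0_E(\widetilde A)\to\operatorname{Pic}^0_E(\widetilde K)$ is injective, so $\mathcal P_v$ defines a nonzero $\widetilde K$-point. It is then nontrivial as a line bundle on $E_{\widetilde K}$, since an isomorphism with $\mathcal O$ could be scaled to respect the rigidifications. A nonzero section of a line bundle of degree $0$ on $E_{\widetilde K}$ has no zeros and would trivialize it. (b) Apply functoriality to $\widetilde A\to\widetilde A/s^j$.
\end{proof}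

\subsection*{The double cover}
Let $\pi\colon E_{\widetilde A}\to E_A$ be the projection. It is finite and flat, $\pi_*\mathcal O=\mathcal O\oplus s\mathcal O$, and $\tau$ acts on $E_{\widetilde A}$ over $E_A$ with $\tau^*\mathcal P_v=\mathcal P_{\tau(v)}$. For a vector bundle $\mathcal V$ on $E_A$, a section of $\pi^*\mathcal V$ is uniquely $\sigma_0+s\sigma_1$ with $\sigma_0,\sigma_1$ sections of $\mathcal V$, and $\tau^*$ sends it to $\sigma_0-s\sigma_1$. Since $p\ne2$, the $\tau$-invariant sections of $\pi^*\mathcal V$ are exactly the sections of $\mathcal V$.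

The map $\pi$ identifies $\{s=0\}\subset E_{\widetilde A}$ with $\{r=0\}\subset E_A$. Both are $E_k$, and a bar denotes restriction to it. We have $\overline{\mathcal P_v}=\mathcal P_1=\mathcal O$, so a section $\sigma$ of $\pi^*\mathcal V\otimes\mathcal P_v$ restricts to a section $\overline\sigma$ of $\overline{\mathcal V}$. Since $\tau$ is the identity on $\{s=0\}$ and the trivializations of $\overline{\mathcal P_v}$ and $\overline{\mathcal P_{\tau(v)}}$ correspond under $\tau^*$, we have
\begin{equation}\label{eq:bar}
\overline{\tau^*\sigma}=\overline\sigma .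
\end{equation}

\subsection*{Exponents}
For $v\in1+s\widetilde A$ we have $v^{p^j}\equiv1\pmod{s^{p^j}}$. So for $z\in\mathbb Z_p$ the limit $v^z=\lim v^{z_\nu}$, over integers $z_\nu\to z$, exists in the $s$-adic topology, and $1+s\widetilde A$ is a $\mathbb Z_p$-module on which $\tau$ acts linearly. To let $\tau$ exchange the weights $z$ and $-z$ we need an element inverted by $\tau$. Put
\[
w=\frac{1+s}{1-s}=1+2s+\cdots,\qquad\theta=\sum_{j\ge1}p^{j^2}\in\mathbb Z_p,\qquad i_l=\sum_{j=1}^lp^{j^2}\quad(l\ge1).
\]

\begin{lemma}\label{lem:exp}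
\begin{enumerate}
\item[(a)] $\tau(w^z)=w^{-z}$ for $z\in\mathbb Z_p$, and $w^z\ne1$ for $z\ne0$.
\item[(b)] If $z-z'\in p^j\mathbb Z_p$, then $w^z\equiv w^{z'}\pmod{s^{p^j}}$.
\item[(c)] $1\le i_l<p^{l^2+1}$, $\ \theta-i_l\in p^{(l+1)^2}\mathbb Z_p$, and $\theta\notin\mathbb Q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first claim follows from $\tau(w)=w^{-1}$. If $z=p^ju$ with $u\in\mathbb Z_p^*$, then $w^u=1+2us+\cdots$ and $w^z=1+(2us)^{p^j}+\cdots\ne1$, because $2u\ne0$ in $k$. (b) The quotient $w^{z-z'}$ is a $p^j$-th power in $1+s\widetilde A$. (c) We have $i_l\le\sum_{\nu=0}^{l^2}p^\nu<p^{l^2+1}$, and $\theta-i_l=\sum_{j>l}p^{j^2}$. Suppose $b\theta=a$ with integers $a$ and $b\ne0$. Then $p^{(l+1)^2}$ divides $bi_l-a$, while $|bi_l-a|<|b|p^{l^2+1}+|a|<p^{(l+1)^2}$ for large $l$. So $bi_l=a$ for all large $l$, which is impossible because $i_l$ is strictly increasing.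
\end{proof}

\subsection*{Bundles of rank two}
We want a bundle on $E_A$ with two twisted sections that look locally like $z_1+sz_2$ and $z_1-sz_2$. Pushing forward along $\pi$ provides it. Let $v\in1+s\widetilde A$ satisfy $v\,\tau(v)=1$ and put $\mathcal U_v=(\pi_*\mathcal P_v)^\vee$, a bundle of rank $2$ on $E_A$. The counit $\pi^*\pi_*\mathcal P_v\to\mathcal P_v$ and its conjugate are sections
\[
y_1\in H^0(E_{\widetilde A},\pi^*\mathcal U_v\otimes\mathcal P_v),\qquad y_2=\tau^*y_1\in H^0(E_{\widetilde A},\pi^*\mathcal U_v\otimes\mathcal P_{v^{-1}}).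
\]
Every point of $E_A$ has a neighborhood on whose preimage $\mathcal P_v$ has a frame $\xi$, because $\pi$ is finite and line bundles over semilocal rings are trivial. Then $(\xi,s\xi)$ is a frame of $\pi_*\mathcal P_v$; let $(z_1,z_2)$ be the dual frame of $\mathcal U_v$. The counit sends the two frame elements to $\xi$ and $s\xi$, so
\begin{equation}\label{eq:y}
y_1=(z_1+sz_2)\,\xi,\qquad y_2=(z_1-sz_2)\,\tau^*\xi .
\end{equation}
Let $\varepsilon=\xi\cdot\tau^*\xi$, a local frame of $\mathcal P_v\otimes\mathcal P_{v^{-1}}=\mathcal O$. It is a $\tau$-invariant unit, hence a local unit on $E_A$.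

\begin{lemma}\label{lem:U}
\begin{enumerate}
\item[(a)] $N_v=y_1y_2$ lies in $H^0(E_A,\operatorname{Sym}^2\mathcal U_v)$, and there is a generator $\delta_v\in H^0(E_A,\det\mathcal U_v)$ of $\det\mathcal U_v$ with $y_1\wedge y_2=-2s\,\delta_v$.
\item[(b)] $\overline{y_1}=\overline{y_2}$ is a nowhere vanishing section of $\overline{\mathcal U_v}$, and $\overline{N_v}=\overline{y_1}^{\,2}$. There is an exact sequence $0\to\mathcal O_E\to\overline{\mathcal U_v}\to\mathcal O_E\to0$.
\item[(c)] On $E_{\widetilde K}$ the map $(y_1,y_2)\colon\mathcal P_{v^{-1}}\oplus\mathcal P_v\to\pi^*\mathcal U_v$ is an isomorphism.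
\item[(d)] If also $v'\tau(v')=1$ and $v\equiv v'\pmod{s^{2m}}$, then $\mathcal U_v\cong\mathcal U_{v'}$ on $E_{A/r^m}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:y}, locally $y_1y_2=\varepsilon(z_1^2-rz_2^2)$ and $y_1\wedge y_2=-2s\,\varepsilon\,z_1\wedge z_2$. The local generators $\varepsilon\,z_1\wedge z_2$ of $\det\mathcal U_v$ glue, because $2s$ is a nonzerodivisor.

(b) The equality is \eqref{eq:bar}. Locally $\overline{y_1}=\overline\xi\,\overline{z_1}$ with $\overline\xi$ a unit, so $\overline{y_1}$ vanishes nowhere, and $\overline{\mathcal U_v}/\mathcal O_E\overline{y_1}\cong\det\overline{\mathcal U_v}\cong\mathcal O_E$.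

(c) The determinant of the map is $-2s\,\delta_v$, a generator once $s$ is inverted.

(d) We have $\widetilde A/s^{2m}=\widetilde A\otimes_AA/r^m$, and $\mathcal P_v\cong\mathcal P_{v'}$ on $E_{\widetilde A/s^{2m}}$ by Lemma~\ref{lem:P}(b). Pushforward along the affine map $\pi$ and the dual of a vector bundle both commute with base change.
\end{proof}

\section{The rings $R^{(\vartheta)}$}\label{sec:ring}

Fix $\vartheta\in\mathbb Z_p$. Let $\mathcal U=\mathcal U_w$, with $y_1,y_2,N,\delta$ as in Lemma~\ref{lem:U}, and $\mathcal U'=\mathcal U_{w^\vartheta}$, with $y_1',y_2',N',\delta'$. Put $\mathcal V_{a,b}=\operatorname{Sym}^a\mathcal U\otimes\operatorname{Sym}^b\mathcal U'$. A monomial $y_1^\alpha y_2^\beta y_1'^{\alpha'}y_2'^{\beta'}$ is a section of $\pi^*\mathcal V_{\alpha+\beta,\alpha'+\beta'}\otimes\mathcal P_{w^z}$, where $z=\alpha-\beta+\vartheta(\alpha'-\beta')$ is its weight in the sense of Section~\ref{sec:toy}. By Lemma~\ref{lem:U}(c), on $E_{\widetilde K}$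
\begin{equation}\label{eq:decomp}
\pi^*\mathcal V_{a,b}=\bigoplus_{\alpha+\beta=a,\ \alpha'+\beta'=b}\mathcal P_{w^{-(\alpha-\beta)-\vartheta(\alpha'-\beta')}}\cdot y_1^\alpha y_2^\beta y_1'^{\alpha'}y_2'^{\beta'} ,
\end{equation}
and by Lemmas~\ref{lem:P}(a) and \ref{lem:exp}(a) only the summands of weight $0$ have global sections. This is the weight condition we wanted.

To obtain a local ring from these bundles, we twist by a positive line bundle and contract the zero section of a vector bundle. Let $L$ be a line bundle of positive degree on $E$, and write $L$ also for its pullbacks. Put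
\[
\mathcal W=L\otimes(\mathcal U\oplus\mathcal U'),\qquad X=\operatorname{Spec}_{E_A}\operatorname{Sym}\mathcal W\xrightarrow{\ \rho\ }E_A,
\]
\[
S=S^{(\vartheta)}=H^0(X,\mathcal O_X)=\bigoplus_{a,b\ge0}S_{a,b},\qquad S_{a,b}=H^0(E_A,L^{a+b}\otimes\mathcal V_{a,b}).
\]
Then $S_{0,0}=A$. Let $S_+$ be the sum of the $S_{a,b}$ with $(a,b)\ne(0,0)$, let $\mathfrak n=rA\oplus S_+$, and let $(R,\mathfrak m)=(R^{(\vartheta)},\mathfrak m)$ be the completion of $S$ at $\mathfrak n$. The ring of Theorem~\ref{thm:counter} is $R^{(\theta)}$.

\begin{lemma}\label{lem:coh}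
Let $j\in\mathbb Z$, $a,b\ge0$ and $\mathcal V=L^j\otimes\mathcal V_{a,b}$. Then $\overline{\mathcal V}$ has a finite filtration with all quotients isomorphic to $L^j$. If $j>0$, then $H^1(E_A,\mathcal V)=0$. If $j<0$, then $H^0(E_A,\mathcal V)=0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:U}(b), the subsheaves $\overline{y_1}^{\,\nu}\operatorname{Sym}^{a-\nu}\overline{\mathcal U}$ filter $\operatorname{Sym}^a\overline{\mathcal U}$ with quotients $(\overline{\mathcal U}/\mathcal O_E\overline{y_1})^{\otimes(a-\nu)}\cong\mathcal O_E$. The same holds for $\mathcal U'$, and tensoring gives the filtration. On $E$ a line bundle of positive degree has $H^1=0$, and one of negative degree has $H^0=0$; so the corresponding groups vanish for $\overline{\mathcal V}$. The sequence $0\to\mathcal V\xrightarrow{r}\mathcal V\to\overline{\mathcal V}\to0$ gives injections $H^i(E_A,\mathcal V)/r\hookrightarrow H^i(E,\overline{\mathcal V})$, and the $A$-modules $H^i(E_A,\mathcal V)$ are finitely generated. Nakayama's lemma finishes the proof.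
\end{proof}

\begin{proposition}\label{prop:ring}
\begin{enumerate}
\item[(a)] $S$ is a finitely generated $A$-algebra.
\item[(b)] Let $X^\circ$ be the complement of the zero section in $X$. The canonical map $X\to\operatorname{Spec}S$ restricts to an isomorphism $X^\circ\cong\operatorname{Spec}S\setminus V(S_+)$.
\item[(c)] $F^e_*R=F^e_*S\otimes_SR$, the $R$-module $F^e_*\mathfrak m$ is generated by $F^e_*\mathfrak n$, and $\operatorname{Hom}_R(F^e_*R,R)=\operatorname{Hom}_S(F^e_*S,S)\otimes_SR$.
\item[(d)] $R$ is a complete local $F$-finite normal domain of dimension $6$ with residue field $k$.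
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $\mathbf P=\operatorname{Proj}_{E_A}\operatorname{Sym}\mathcal W$, so that $S=\bigoplus_{n\ge0}H^0(\mathbf P,\mathcal O(n))$ in the grading by $n=a+b$. We show that $\mathcal O(1)$ is ample on the special fiber $\eta\colon\overline{\mathbf P}\to E$; this is a case of the fact that extensions of ample bundles are ample. By Serre's criterion it suffices to show $H^i(\overline{\mathbf P},\mathcal F(n))=0$ for $\mathcal F$ coherent, $i>0$ and $n\gg0$. For $n\gg0$ the higher direct images of $\mathcal F(n)$ vanish, so $H^i(\overline{\mathbf P},\mathcal F(n))=H^i(E,\eta_*\mathcal F(n))=0$ for $i\ge2$. For $i=1$ choose a surjection $\eta^*\mathcal F_0(-n_0)\to\mathcal F$ with $\mathcal F_0$ coherent on $E$, which exists because $\mathcal O(1)$ is relatively ample. The case $i=2$ for its kernel reduces us to $H^1(\overline{\mathbf P},\eta^*\mathcal F_0(n))=H^1(E,\mathcal F_0\otimes\operatorname{Sym}^n\overline{\mathcal W})$. By Lemma~\ref{lem:coh} this sheaf is filtered with quotients $\mathcal F_0\otimes L^n$,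 whose $H^1$ vanishes for $n\gg0$. A line bundle on a proper scheme over $A$ that is ample on the special fiber is ample over a neighborhood of the closed point \cite{EGA}, and the only such neighborhood is $\operatorname{Spec}A$. So $\mathcal O(1)$ is ample on the proper $A$-scheme $\mathbf P$, and its section ring is finitely generated.

(b) Since $\mathcal O(1)$ is ample, the canonical map $\mathbf P\to\operatorname{Proj}S$ is an open immersion; for homogeneous $f\in S_+$ the preimage of $D_+(f)$ is the locus $\mathbf P_f$ where $f\ne0$, and $S_f=\bigoplus_{n\in\mathbb Z}H^0(\mathbf P_f,\mathcal O(n))$. The image of $\mathbf P$ is closed because $\mathbf P$ is proper over $A$, and $\operatorname{Proj}S$ is integral because $X$ is integral and hence $S$ is a domain. So $\mathbf P=\operatorname{Proj}S$, and $\mathbf P_f=D_+(f)$ is affine. On the other hand $X^\circ=\operatorname{Spec}_{\mathbf P}\bigoplus_{n\in\mathbb Z}\mathcal O(n)$, the complement of the zero section in the tautological line bundle. The preimage of $D(f)$ in $X$ lies in $X^\circ$ and is the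 preimage of $\mathbf P_f$, which is $\operatorname{Spec}S_f$. The sets $D(f)$ cover $\operatorname{Spec}S\setminus V(S_+)$.

(c) The ring $S$ is $F$-finite, being of finite type over $A$. So $F^e_*S\otimes_SR$ is the $\mathfrak n$-adic completion of $F^e_*S$. We have $\mathfrak n^tF^e_*S=F^e_*(\mathfrak n^t)^{[q]}$, and the ideals $(\mathfrak n^t)^{[q]}$ are cofinal with the powers of $\mathfrak n$, so this completion is $F^e_*R$. Tensoring $0\to F^e_*\mathfrak n\to F^e_*S\to F^e_*k\to0$ with the flat $S$-algebra $R$ gives $F^e_*\mathfrak n\otimes_SR=F^e_*\mathfrak m$. The last claim is flat base change for homomorphisms from a finitely presented module.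

(d) The scheme $X$ is smooth over $A$, hence regular, and it is integral; so $S$ is a normal domain. It is excellent, being of finite type over a complete local ring, and the completion of an excellent normal local domain is a normal domain. The residue field is $S/\mathfrak n=k$, and $R$ is $F$-finite by (c). By (b), $S$ and $X$ have the same function field, of transcendence degree $1+4=5$ over $K$. The dimension formula for $A\subset S$ gives $\dim R=\operatorname{ht}\mathfrak n=\operatorname{ht}(rA)+5-0=6$.
\end{proof}

\section{The maps $F^e_*S\to S$}\label{sec:maps}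

Let $e\ge1$ and let $\vartheta\in\mathbb Z_p$ be arbitrary. By Proposition~\ref{prop:ring}(c), the ideal $I_e(R)$ is governed by the $S$-linear maps $F^e_*S\to S$. The ring $S$ is singular, but $X$ is locally a polynomial ring over $E_A$, where Lemma~\ref{lem:poly} applies. The difficulty is that $\Phi_Z$ and the coefficient $\kappa$ of Section~\ref{sec:toy} depend on coordinates. The next lemma shows that they depend only on the determinant of the coordinate change.

\begin{lemma}\label{lem:det}
Let $B$ be a ring and let $x_1^\flat=ax_1+bx_2$, $x_2^\flat=cx_1+dx_2$ with $a,b,c,d\in B$ and $ad-bc\in B^*$. In $B[x_1,x_2]$ the ideals $(x_1^q,x_2^q)$ and $((x_1^\flat)^q,(x_2^\flat)^q)$ are equal, and modulo this ideal $(x_1^\flat x_2^\flat)^{q-1}\equiv(ad-bc)^{q-1}(x_1x_2)^{q-1}$.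
\end{lemma}

\begin{proof}
The first claim follows by raising the coordinate change and its inverse to the $q$-th power. In degree $2q-2$ every monomial other than $(x_1x_2)^{q-1}$ lies in the ideal, so we compute the coefficient of $(x_1x_2)^{q-1}$ in $(ax_1+bx_2)^{q-1}(cx_1+dx_2)^{q-1}$. Taking $x_1^jx_2^{q-1-j}$ from the first factor and $x_1^{q-1-j}x_2^j$ from the second, we get $\sum_j\binom{q-1}{j}^2(ad)^j(bc)^{q-1-j}$. Now $\binom{q-1}j=(-1)^j$ in $\mathbb F_p$, and in $\mathbb F_p[U,V]$ we have $\sum_jU^jV^{q-1-j}=(U^q-V^q)/(U-V)=(U-V)^{q-1}$.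
\end{proof}

Call a local frame $(x_1,x_2)$ of $\mathcal U$ \emph{unimodular} if $x_1\wedge x_2=\delta$, and likewise for $\mathcal U'$ and $\delta'$. Such frames exist, for instance $(\varepsilon z_1,z_2)$. By Lemma~\ref{lem:det}, the coefficient of $(x_1x_2)^{q-1}$ is the same for all unimodular frames, so it defines a map $\operatorname{Sym}^{2q-2}\mathcal U\to\mathcal O$, compatible with base change. Put $\mathcal G=\mathcal V_{2q-2,2q-2}$ and let $\kappa\colon\mathcal G\to\mathcal O_{E_A}$ be the tensor product of the maps for $\mathcal U$ and $\mathcal U'$. For $g\in H^0(E_A,\mathcal G)$ we have $\kappa(g)\in A$.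

\begin{lemma}\label{lem:kappa}
On $E_{\widetilde K}$ the map $\kappa$ vanishes on every summand of \eqref{eq:decomp} for $\mathcal G$ with $(\alpha,\alpha')\ne(q-1,q-1)$, and $\kappa((NN')^{q-1})=r^{q-1}$.
\end{lemma}

\begin{proof}
Let $\xi$ be a local frame of $\mathcal P_w$ on $E_{\widetilde K}$ and write $y_1=Y_1\xi$, $y_2=Y_2\xi^{-1}$ with $Y_1,Y_2$ local sections of $\pi^*\mathcal U$. Then $Y_1\wedge Y_2=y_1\wedge y_2=-2s\delta$, so $(x_1,x_2)=(Y_1,Y_2/(-2s))$ is a unimodular frame. Define $(x_1',x_2')$ in the same way. The summand indexed by $\alpha,\beta,\alpha',\beta'$ is generated by $x_1^\alpha x_2^\beta x_1'^{\alpha'}x_2'^{\beta'}$, which proves the first claim. Further $N=Y_1Y_2=-2s\,x_1x_2$ and $N'=-2s\,x_1'x_2'$, so $\kappa((NN')^{q-1})=(4r)^{q-1}=r^{q-1}$, because $4\in\mathbb F_p^*$.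
\end{proof}

On the base $E_A$ we need a generator that restricts to $\operatorname{Tr}_A$ on constants. This is the second use of the hypothesis that $E$ is ordinary.

\begin{lemma}\label{lem:Tr}
There is a global map $\operatorname{Tr}\colon F^e_*\mathcal O_{E_A}\to\mathcal O_{E_A}$ that freely generates $\mathcal Hom(F^e_*\mathcal O_{E_A},\mathcal O_{E_A})$ over $F^e_*\mathcal O_{E_A}$ and satisfies $\operatorname{Tr}(F^e_*a)=\operatorname{Tr}_A(F^e_*a)$ for $a\in A$.
\end{lemma}

\begin{proof}
Duality for the finite map $F^e$ gives $\mathcal Hom(F^e_*\mathcal O_E,\mathcal O_E)\cong F^e_*\omega_E^{1-q}\cong F^e_*\mathcal O_E$. So this sheaf has a global free generator, and every nonzero global section is the twist of that generator by an element of $k^*$, hence again a generator. By Serre duality and $\omega_E\cong\mathcal O_E$, evaluation at $F^e_*1$, as a map $\operatorname{Hom}(F^e_*\mathcal O_E,\mathcal O_E)\to H^0(E,\mathcal O_E)$, is dual to the $e$-th iterate of Frobenius $H^1(E,\mathcal O_E)\to H^1(E,F^e_*\mathcal O_E)$, which is nonzero for ordinary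 $E$. So there is a generator $\sigma$ with $\sigma(F^e_*1)=1$.

Let $\operatorname{Spec}B_0\subset E$ be affine open. Since $k$ is perfect, $F^e_*k=k$ and $F^e_*(B_0\otimes_kA)=F^e_*B_0\otimes_kF^e_*A$. As $F^e_*A$ is free of finite rank over $A$, flat base change identifies the dual of this module over $B_0\otimes_kA$ with $\operatorname{Hom}_{B_0}(F^e_*B_0,B_0)\otimes_k\operatorname{Hom}_A(F^e_*A,A)$. So $\operatorname{Tr}=\sigma\otimes\operatorname{Tr}_A$ is a free generator, and $\operatorname{Tr}(F^e_*a)=\sigma(F^e_*1)\operatorname{Tr}_A(F^e_*a)$.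
\end{proof}

Put
\[
T=H^0(X,\rho^*L^{-4(q-1)})=\bigoplus_{a,b\ge0}T_{a,b},\qquad T_{a,b}=H^0(E_A,L^{a+b-4(q-1)}\otimes\mathcal V_{a,b}),
\]
and $T_{a,b}=0$ if $a<0$ or $b<0$. The twist by $L$ disappears in $T_{2q-2,2q-2}=H^0(E_A,\mathcal G)$.

\begin{proposition}\label{prop:maps}
There is an additive map $T\to\operatorname{Hom}_S(F^e_*S,S)$, $\gamma\mapsto\Psi_\gamma$, with the following properties.
\begin{enumerate}
\item[(a)] It is surjective.
\item[(b)] For $c\in S_{a,b}$, the component of $\Psi_\gamma(F^e_*c)$ in $S_{0,0}$ equals $\Psi_{\gamma'}(F^e_*c)$, where $\gamma'$ is the component of $\gamma$ in $T_{2q-2-a,\,2q-2-b}$.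
\item[(c)] For $g\in H^0(E_A,\mathcal G)$ and $c\in A$ we have $\Psi_g(F^e_*c)=\operatorname{Tr}_A(F^e_*(c\,\kappa(g)))$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\operatorname{Spec}B\subset E_A$ be an affine open set with a frame $\lambda$ of $L$ and unimodular frames $x,x'$ of $\mathcal U,\mathcal U'$. Put $Z=(\lambda x_1,\lambda x_2,\lambda x_1',\lambda x_2')$. Then $\rho^{-1}(\operatorname{Spec}B)=\operatorname{Spec}B[Z]$, the bigrading of $S$ is induced by the degrees in $(Z_1,Z_2)$ and $(Z_3,Z_4)$, and Lemma~\ref{lem:poly} applied to $\operatorname{Tr}$ gives a free generator $\Phi_Z$. It kills $F^e_*(bZ^\alpha)$ for every monomial $Z^\alpha$ of bidegree $(2q-2,2q-2)$ other than $Z^{(q-1)\mathbf 1}$.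

Take other such frames $\lambda^\flat=\mu\lambda$, $x^\flat$, $x'^\flat$ with $\mu\in B^*$, and let $Z^\flat$ be the new coordinates. Both $\Phi_Z$ and $\Phi_{Z^\flat}$ are generators, so $\Phi_{Z^\flat}=\Phi_Z(F^e_*(h\,\cdot))$ with $h\in B[Z]^*=B^*$. By Lemma~\ref{lem:det} with determinant $1$, the product $(Z^\flat)^{(q-1)\mathbf 1}$ equals $\mu^{4(q-1)}Z^{(q-1)\mathbf 1}$ plus a $B$-linear combination of other monomials of bidegree $(2q-2,2q-2)$. Evaluating both maps on $F^e_*(b\,(Z^\flat)^{(q-1)\mathbf 1})$ gives $\operatorname{Tr}(F^e_*b)=\operatorname{Tr}(F^e_*(h\mu^{4(q-1)}b))$ for all $b\in B$, so $h=\mu^{-4(q-1)}$. Therefore, for $G,G^\flat\in B[Z]$,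
\[
\Phi_{Z^\flat}(F^e_*(G^\flat\,\cdot))=\Phi_Z(F^e_*(G\,\cdot))\iff G=\mu^{-4(q-1)}G^\flat\iff\lambda^{-4(q-1)}G=(\lambda^\flat)^{-4(q-1)}G^\flat .
\]
So the local assignments $\lambda^{-4(q-1)}G\mapsto\Phi_Z(F^e_*(G\,\cdot))$ glue to an isomorphism
\begin{equation}\label{eq:homX}
F^e_*\rho^*L^{-4(q-1)}\cong\mathcal Hom(F^e_*\mathcal O_X,\mathcal O_X).
\end{equation}
Let $\Psi_\gamma$ be the map on global sections induced by the image of $\gamma$.

(a) Let $\Psi\colon F^e_*S\to S$ be $S$-linear. By Proposition~\ref{prop:ring}(b) it induces a map $F^e_*\mathcal O\to\mathcal O$ on $X^\circ$, that is, by \eqref{eq:homX}, a section of the line bundle $\rho^*L^{-4(q-1)}$ over $X^\circ$. The zero section has codimension $4$ in the regular scheme $X$, so this section extends to some $\gamma\in T$. The maps $\Psi$ and $\Psi_\gamma$ agree after restriction to the dense open set $X^\circ$, so they are equal.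

(b) The component of $\gamma$ in $T_{a',b'}$ corresponds to the part of $G$ of bidegree $(a',b')$. The map $\Phi_Z$ sends bidegree $(2q-2+qa'',2q-2+qb'')$ to bidegree $(a'',b'')$ and kills the other bidegrees. So the part of $\Phi_Z(F^e_*(Gc))$ of bidegree $(0,0)$ is the image of the part of $Gc$ of bidegree $(2q-2,2q-2)$.

(c) Here $G=\lambda^{4(q-1)}g$, and the coefficient of $Z^{(q-1)\mathbf 1}$ in $G$ is $\kappa(g)\in A$. So $\Phi_Z(F^e_*(Gc))=\operatorname{Tr}(F^e_*(c\,\kappa(g)))$, and Lemma~\ref{lem:Tr} applies.
\end{proof}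

\section{Irrational exponents}\label{sec:irrational}

For irrational $\vartheta$ the first half of Example~\ref{ex:q3} holds for all $q$.

\begin{lemma}\label{lem:H0G}
If $\vartheta\notin\mathbb Q$, then $H^0(E_A,\mathcal G)=A\cdot(NN')^{q-1}$.
\end{lemma}

\begin{proof}
Let $g\in H^0(E_A,\mathcal G)$. Since $\vartheta\notin\mathbb Q$, the weight $\alpha-\beta+\vartheta(\alpha'-\beta')$ vanishes only for $\alpha=\beta$ and $\alpha'=\beta'$. So in \eqref{eq:decomp} only the summand $\mathcal O\cdot(y_1y_2y_1'y_2')^{q-1}$ has global sections, and $g=a(NN')^{q-1}$ with $a\in\widetilde K$. The sections $g,N,N'$ are $\tau$-invariant, so $\tau(a)=a$ and $a\in K$. Suppose $a=r^{-m}a_0$ with $m>0$ and $a_0\in A^*$. Then $r^mg=a_0(NN')^{q-1}$ on $E_A$, because $\mathcal G$ has no $r$-torsion. The left side restricts to $0$ on $E_k$, and by Lemma~\ref{lem:U}(b) the right side restricts to $a_0(0)\,\overline{y_1}^{\,2q-2}\,\overline{y_1'}^{\,2q-2}\ne0$. So $a\in A$.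
\end{proof}

\begin{proposition}\label{prop:irr}
Let $\vartheta\notin\mathbb Q$ and $R=R^{(\vartheta)}$. Then $I_e(R)=\mathfrak m$ for all $e\ge1$, and $\operatorname{frk}_R(F^e_*R)=1$ for all $e\ge0$.
\end{proposition}

\begin{proof}
Let $e\ge1$. By Proposition~\ref{prop:maps}(c) and Lemma~\ref{lem:kappa}, the map $\Psi_g$ with $g=(NN')^{q-1}$ sends $F^e_*1$ to $\operatorname{Tr}_A(F^e_*r^{q-1})=1$. Tensoring with $R$ shows $1\notin I_e(R)$, so $I_e(R)\subset\mathfrak m$.

We claim that $\Psi_\gamma(F^e_*c)\in\mathfrak n$ for all $\gamma\in T$ and $c\in\mathfrak n$, that is, that its component in $S_{0,0}=A$ lies in $rA$. It suffices to treat two kinds of $c$. If $c=rc'$ with $c'\in A$, then by Proposition~\ref{prop:maps} and Lemmas~\ref{lem:H0G} and \ref{lem:kappa} the component is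
\[
\operatorname{Tr}_A(F^e_*(rc'\cdot ar^{q-1}))=r\operatorname{Tr}_A(F^e_*(c'a))\in rA
\]
for some $a\in A$. If $c\in S_{a,b}$ with $(a,b)\ne(0,0)$, then the component is determined by an element of $T_{2q-2-a,\,2q-2-b}$. This group is zero by convention if $a$ or $b$ exceeds $2q-2$, and otherwise it is $H^0(E_A,L^{-(a+b)}\otimes\mathcal V_{2q-2-a,\,2q-2-b})$, which vanishes by Lemma~\ref{lem:coh}.

By Propositions~\ref{prop:maps}(a) and \ref{prop:ring}(c), every $R$-linear $\varphi\colon F^e_*R\to R$ is an $R$-linear combination of maps $\Psi_\gamma\otimes1$, and $F^e_*\mathfrak n$ generates $F^e_*\mathfrak m$ over $R$. So $\varphi(F^e_*\mathfrak m)\subset\mathfrak m$, and $I_e(R)=\mathfrak m$. Lemma~\ref{lem:basic}(a) gives $\operatorname{frk}_R(F^e_*R)=[k^{1/q}:k]\,\ell(R/\mathfrak m)=1$, since $k$ is perfect. For $e=0$ the module is $R$ itself.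
\end{proof}

\section{Integer exponents and approximation}\label{sec:integer}

For an integer exponent $i$ there are new monomials of weight $0$. The map $\kappa$ kills them by Lemma~\ref{lem:kappa}, so on their own they do not help. As in the second half of Example~\ref{ex:q3}, they help because a difference of two of them is divisible by $s$.

\begin{proposition}\label{prop:int}
Let $e\ge1$ and let $i$ be an integer with $1\le i\le q-1$. There is an $S^{(i)}$-linear map $\Psi\colon F^e_*S^{(i)}\to S^{(i)}$ with $\Psi(F^e_*r)=-2$.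
\end{proposition}

\begin{proof}
Let $\vartheta=i$. The monomials $y_1^iy_2'$ and $y_2^iy_1'$ have weight $0$, so they are sections of $\pi^*\mathcal V_{i,1}$, and $\tau^*$ exchanges them. Put
\[
\Delta=y_1^iy_2'-y_2^iy_1'\in H^0(E_{\widetilde A},\pi^*\mathcal V_{i,1}).
\]
Then $\tau^*\Delta=-\Delta$, and $\overline\Delta=0$ by \eqref{eq:bar}. So $\Delta=s\Delta_1$ for a section $\Delta_1$ of $\pi^*\mathcal V_{i,1}$. From $-s\,\tau^*\Delta_1=\tau^*\Delta=-s\Delta_1$ we get $\tau^*\Delta_1=\Delta_1$, so $\Delta_1\in H^0(E_A,\mathcal V_{i,1})$. Since $i\le q-1$, we can form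
\[
g=N^{q-1-i}N'^{\,q-2}\Delta_1^2 ,
\]
which has bidegree $(2(q-1-i)+2i,\,2(q-2)+2)$ and so lies in $H^0(E_A,\mathcal G)$. From $r\Delta_1^2=\Delta^2=y_1^{2i}y_2'^2-2N^iN'+y_2^{2i}y_1'^2$ we obtain
\[
rg=y_1^{q-1+i}y_2^{q-1-i}y_1'^{\,q-2}y_2'^{\,q}-2(NN')^{q-1}+y_1^{q-1-i}y_2^{q-1+i}y_1'^{\,q}y_2'^{\,q-2}.
\]
By Lemma~\ref{lem:kappa}, $\kappa$ kills the first and third terms, so $r\kappa(g)=-2r^{q-1}$. Proposition~\ref{prop:maps}(c) gives $\Psi_g(F^e_*r)=\operatorname{Tr}_A(F^e_*(-2r^{q-1}))=-2$, where we use $(-2)^q=-2$ in $\mathbb F_p$.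
\end{proof}

Since $p$ is odd, $-2$ is a unit and $r\notin I_e(R^{(i)})$ for $1\le i\le q-1$. So Proposition~\ref{prop:irr} fails without the hypothesis on $\vartheta$. To carry $\Psi$ over to an irrational exponent we compare the rings modulo $r^m$. The bundles agree there by Lemma~\ref{lem:U}(d); the point to check is that $S/r^m$ consists of all sections over $E_{A/r^m}$.

\begin{proposition}\label{prop:compare}
Let $\vartheta_1,\vartheta_2\in\mathbb Z_p$ with $\vartheta_1-\vartheta_2\in p^j\mathbb Z_p$, and let $m\ge1$ with $2m\le p^j$. Then $S^{(\vartheta_1)}/r^m\cong S^{(\vartheta_2)}/r^m$ as bigraded $A$-algebras.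
\end{proposition}

\begin{proof}
Let $\vartheta$ be arbitrary and $\mathcal V=L^{a+b}\otimes\mathcal V_{a,b}$. The sequence $0\to\mathcal V\xrightarrow{r^m}\mathcal V\to\mathcal V/r^m\to0$ shows that $H^0(E_A,\mathcal V)/r^m\to H^0(E_{A/r^m},\mathcal V/r^m)$ is injective, with cokernel the $r^m$-torsion of $H^1(E_A,\mathcal V)$. For $(a,b)\ne(0,0)$ this $H^1$ vanishes by Lemma~\ref{lem:coh}, and for $(a,b)=(0,0)$ it is the free module $H^1(E,\mathcal O_E)\otimes_kA$. Hence
\[
S^{(\vartheta)}/r^m=H^0\bigl(E_{A/r^m},\operatorname{Sym}(\mathcal W/r^m)\bigr)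
\]
as bigraded $A$-algebras. By Lemma~\ref{lem:exp}(b), $w^{\vartheta_1}\equiv w^{\vartheta_2}\pmod{s^{2m}}$, so $\mathcal U_{w^{\vartheta_1}}\cong\mathcal U_{w^{\vartheta_2}}$ on $E_{A/r^m}$ by Lemma~\ref{lem:U}(d). The bundles $L$ and $\mathcal U$ do not depend on $\vartheta$. So the two bundles $\mathcal W/r^m$ are isomorphic, compatibly with their decompositions.
\end{proof}

A map to $S/r^n$ requires knowledge of the source modulo $r^{nq}$, since $r^nF^e_*S=F^e_*(r^{nq}S)$. So we need an integer $i$ that is small, $i<q$, and yet congruent to the exponent modulo a power of $p$ that is at least $2nq$. The growing gaps between the nonzero digits of $\theta$ provide such $i$ for every $n$ and most $e$.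

\begin{proposition}\label{prop:C}
Let $R=R^{(\theta)}$ and let $n,l,e\ge1$ satisfy $l^2+1\le e$ and $2nq\le p^{(l+1)^2}$. There is an $R$-linear map $\psi\colon F^e_*R\to R/r^nR$ with $\psi(F^e_*r)=-2$.
\end{proposition}

\begin{proof}
Put $i=i_l$ and $m=nq$. By Lemma~\ref{lem:exp}(c), $1\le i<p^{l^2+1}\le q$ and $\theta-i\in p^{(l+1)^2}\mathbb Z_p$. Let $\Psi$ be the map of Proposition~\ref{prop:int}. Since $\Psi(F^e_*(r^{nq}c))=r^n\Psi(F^e_*c)$, it induces an $S^{(i)}$-linear map $\Psi_n\colon F^e_*(S^{(i)}/r^m)\to S^{(i)}/r^n$. Let $\beta\colon S^{(\theta)}/r^m\to S^{(i)}/r^m$ be the isomorphism of Proposition~\ref{prop:compare} and $\beta_n$ its reduction modulo $r^n$. Define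
\[
\psi_0\colon F^e_*S^{(\theta)}\to S^{(\theta)}/r^n,\qquad\psi_0(F^e_*c)=\beta_n^{-1}\bigl(\Psi_n(F^e_*\beta(c))\bigr).
\]
For $a,c\in S^{(\theta)}$ we have $\Psi_n(F^e_*\beta(a^qc))=\Psi_n(F^e_*(\beta(a)^q\beta(c)))=\beta_n(a)\Psi_n(F^e_*\beta(c))$, so $\psi_0$ is $S^{(\theta)}$-linear. Since $\beta$ is a map of $A$-algebras, $\beta(r)=r$ and $\psi_0(F^e_*r)=-2$. By Proposition~\ref{prop:ring}(c), $\psi=\psi_0\otimes_{S^{(\theta)}}R$ is the required map.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $R=R^{(\theta)}$. By Proposition~\ref{prop:ring}(d) it is a complete local $F$-finite normal domain of dimension $6$ with residue field $k$. Since $\theta\notin\mathbb Q$, Proposition~\ref{prop:irr} gives (1) and hypothesis (a) of Proposition~\ref{prop:reduction}. Proposition~\ref{prop:C} gives hypothesis (b), because $-2$ is a unit. Proposition~\ref{prop:reduction} then gives (2).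
\end{proof}

\begin{remark}
For $R=R^{(\theta)}$ the failure of \eqref{eq:main} at $e$ means $\ell(R/I^{[q]})-\ell(R/J^{[q]})>\ell(J/I)$, by Lemma~\ref{lem:basic}(b). The ring is $F$-pure, since $1\notin I_1(R)$, and it is not Gorenstein, by Theorem~\ref{thm:criterion}. In the terms of Remark~\ref{rem:uniform}, the ideal $\mathfrak m^n\supset r^nR$ does not detect $I_e$ under the hypotheses of Proposition~\ref{prop:C}, so $t(F^e_*R)>n$ whenever $l^2+1\le e$ and $2np^e\le p^{(l+1)^2}$.
\end{remark}

\begin{remark}
The construction uses $p\ne2$ at several points: in descending $\tau$-invariant sections to $E_A$, in $w^z\ne1$, in the relation $y_1\wedge y_2=-2s\delta$, and in the unit $-2$ of Proposition~\ref{prop:int}. For $p=2$ the involution $s\mapsto-s$ is the identity and $w=1$, so the construction degenerates.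
\end{remark}

\begin{thebibliography}{9}

\bibitem{EGA} EGA III, 4.7.1.

\bibitem{Hochster} Hochster, \emph{Cyclic purity versus purity in excellent Noetherian rings}, 1977.

\bibitem{PT} Thomas Polstra, Kevin Tucker, \emph{F-signature and Hilbert-Kunz Multipicity: a combined approach and comparison}, arXiv:1608.02678 (2016).

\end{thebibliography}
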